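\title{Galton--Watson trees conditioned on an abnormally large generation}

\begin{abstract}
Let $\tau_n$ be a supercritical Galton--Watson tree conditioned on its $n$-th generation having size $a_n$, where $a_n$ is much larger than the typical size of that generation. Abraham and Delmas conjectured that, when the offspring law has unbounded support and its generating function is infinite at its radius of convergence $R_c$, the trees $\tau_n$ converge locally to a tree whose root has infinitely many children. We show that this is false for every value $R_c\in(1,\infty]$: for suitable lacunary offspring laws and suitable $a_n$, all generation sizes of $\tau_n$ stay tight. We also show that the conclusion of the conjecture always holds along some sequence $(a_n)$, with an explicit limit tree, which is therefore the only possible common limit. For $R_c<\infty$ we give a necessary and sufficient condition on the offspring law for the conclusion to hold along all sequences.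
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Conditioned trees and local convergence}

Throughout, $\mathbb N=\{0,1,2,\dots\}$. Let $p=(p(k),k\in\mathbb N)$ be a probability distribution that is not a point mass and has mean $\mu\in(1,\infty)$. Let $f(s)=\sum_kp(k)s^k$, let $R_c\in[1,\infty]$ be its radius of convergence, and put
\[
f(R_c)=\lim_{r\uparrow R_c}f(r)\in(0,\infty],\qquad \mathfrak b=\sup\{k:p(k)>0\}\in\mathbb N\cup\{\infty\}.
\]

A \emph{tree} is a set $t$ of finite words in the alphabet $\{1,2,\dots\}$ that contains the empty word $\varnothing$ (the root), contains every prefix of each of its words, and contains $v(i-1)$ whenever it contains $vi$ with $i\ge2$. The length $|v|$ of a word is its generation, and $k_v\in\mathbb N\cup\{\infty\}$ is the number of children $v1,v2,\dots$ of $v$ in $t$. We write $Z_h(t)$ for the number of vertices of generation $h$, $t[i]=\{v: iv\in t\}$ for the subtree above the $i$-th child of the root, $t^{(h)}$ for the restriction of $t$ to generations $\le h$, and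 $t^{(h,m)}$ for the set of words of $t^{(h)}$ all of whose letters are at most $m$. Thus $t^{(h,m)}$ keeps $h$ generations and lets every vertex keep its first $m$ children; it takes finitely many values. Random trees $T_n$ \emph{converge locally in distribution} to $T$ if $T_n^{(h,m)}$ converges in distribution to $T^{(h,m)}$ for all $h,m$. The law of $T$ is determined by the laws of these truncations. A vertex whose degree tends to infinity becomes, in this topology, a vertex of infinite degree.

Let $\tau$ be a Galton--Watson tree with offspring law $p$: all vertices have independent numbers of children with law $p$. Let $Z_n=Z_n(\tau)$. Under $\mathbb P_k$ the process starts from $k$ ancestors carrying independent copies of $\tau$, and $\mathbb P=\mathbb P_1$. The generating function of $Z_n$ under $\mathbb P_k$ is $f_n^k$, where $f_n$ is the $n$-th iterate of $f$. Let $(c_n)$ be Seneta--Heyde constants, that is, positive numbers such that $Z_n/c_n$ converges almost surely to a non-trivial limit (one that lies in $(0,\infty)$ with positive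 probability); $c_n$ is the typical size of generation $n$.

Call $a$ \emph{admissible} (for $n$) if $\mathbb P(Z_n=a)>0$. Given admissible integers $a_n$, let $\tau_n$ be distributed as $\tau$ conditioned on $\{Z_n=a_n\}$. For $h\le n$, $k\in\mathbb N$ and admissible $a$ put
\[
H_n(h,k;a)=\frac{\mathbb P_k(Z_{n-h}=a)}{\mathbb P(Z_n=a)},\qquad H_n(h,k)=H_n(h,k;a_n).
\]
Given $\tau^{(h)}$, the vertices of generation $h$ start independent copies of $\tau$. Hence for a tree $t$ of height at most $h\le n$ with $Z_h(t)=k$,
\begin{equation}\label{eq:H}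
\mathbb P(\tau_n^{(h)}=t)=\mathbb P(\tau^{(h)}=t)\,H_n(h,k),\qquad \mathbb P(Z_h(\tau_n)=k)=\mathbb P(Z_h=k)\,H_n(h,k).
\end{equation}
So $H_n(h,k)$ is the factor by which the conditioning changes the probability of a given configuration of the first $h$ generations. If $H_n(h,k)\to0$ for all $k$, then $Z_h(\tau_n)\to\infty$ in probability.

A \emph{high-regime sequence} is a sequence of admissible integers with $a_n/c_n\to\infty$. The question is how the tree produces a generation that is abnormally large, and whether this is visible near the root. In the high regime, the results proved by Abraham and Delmas \cite{AD} cover the case $\mathfrak b<\infty$ and the case of geometric $p$, and they state the following conjecture.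

\begin{quote}
\textbf{Conjecture} \cite{AD}. \emph{Assume $\mathfrak b=\infty$ and $f(R_c)=\infty$, and let $(a_n)$ be a high-regime sequence. Then $\tau_n$ converges locally in distribution to a tree whose root has infinitely many children, and $H_n(h,k)\to0$ for all $h\ge1$ and $k\in\mathbb N$.}
\end{quote}

The two hypotheses are complementary. If $R_c<\infty$ then $f$ is not a polynomial and $\mathfrak b=\infty$ is automatic; if $R_c=\infty$ then $f(R_c)=\infty$ is automatic. Since $f(1)=1$, the hypothesis $f(R_c)=\infty$ forces $R_c>1$, and then (Section~\ref{sec:W}) the high regime simply means $a_n/\mu^n\to\infty$.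

\subsection{Exponential tilting and the natural guess}\label{sec:tilt}

Assume $\mathfrak b=\infty$ and $f(R_c)=\infty$. Since $f$ is convex with $f(1)=1$ and $f'(1)=\mu>1$, we have $f(u)>u$ on $(1,R_c)$, and $f:[1,R_c)\to[1,\infty)$ is an increasing bijection; let $f^{-1}$ be its inverse. For $r\in(1,R_c)$ define
\[
g_{-1}=f(r),\qquad g_0=r,\qquad g_{i+1}=f^{-1}(g_i)\quad(i\ge0),
\]
a decreasing sequence in $(1,\infty)$ with $f(g_i)=g_{i-1}$. Let $\mathbb P^r$ be the law of the tree in which all vertices have independent numbers of children, with law $k\mapsto p(k)g_i^k/g_{i-1}$ in generation $i$. Shifting the index shows that under $\mathbb P^r$, given $k_\varnothing$, the subtrees $\tau[1],\dots,\tau[k_\varnothing]$ are independent with law $\mathbb P^{g_1}$.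

\begin{lemma}\label{lem:tilt}
For $n\ge0$, the law of $\tau^{(n)}$ under $\mathbb P^r$ has density $g_{n-1}^{Z_n}/f(r)$ with respect to its law under $\mathbb P$. In particular $\mathbb P^r(\,\cdot\mid Z_n=a)=\mathbb P(\,\cdot\mid Z_n=a)$ on events depending on $\tau^{(n)}$, for every admissible $a$.
\end{lemma}

\begin{proof}
For a finite tree $t$ of height at most $n$, with $Z_i=Z_i(t)$,
\[
\frac{\mathbb P^r(\tau^{(n)}=t)}{\mathbb P(\tau^{(n)}=t)}=\prod_{i<n}\ \prod_{|v|=i}\frac{g_i^{k_v}}{g_{i-1}}=\prod_{i<n}\frac{g_i^{Z_{i+1}}}{g_{i-1}^{Z_i}}=\frac{g_{n-1}^{Z_n}}{g_{-1}} .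
\]
The density is constant on $\{Z_n=a\}$.
\end{proof}

The lemma suggests the conjecture. The conditioned tree may be studied under any $\mathbb P^r$, and large values of $Z_n/\mu^n$ become typical when $r$ is pushed up to $R_c$. Under $\mathbb P^r$ the root has $k$ children with probability $p(k)r^k/f(r)$, and
\begin{equation}\label{eq:escape}
r^k/f(r)\longrightarrow0\quad\text{as }r\uparrow R_c,\qquad\text{for every }k\in\mathbb N .
\end{equation}
Indeed, if $R_c<\infty$ the numerator is bounded and $f(r)\to\infty$; if $R_c=\infty$, take $k'>k$ with $p(k')>0$, which exists because $\mathfrak b=\infty$, and use $f(r)\ge p(k')r^{k'}$. Both hypotheses matter here: if $\mathfrak b<\infty$ the degree of the root is bounded, and if $f(R_c)<\infty$ the law of the root degree converges to the probability $p(k)R_c^k/f(R_c)$. Letting $r\uparrow R_c$ in all generations leads to the following candidate for the limit.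

\begin{definition}\label{def:tau}
Assume $\mathfrak b=\infty$ and $f(R_c)=\infty$. If $R_c=\infty$, let $\tau^*$ be the tree in which every vertex has infinitely many children. If $R_c<\infty$, put $r_1=R_c$ and $r_{i+1}=f^{-1}(r_i)$, and let $\tau^*$ be the random tree whose root has infinitely many children and whose vertices of generation $i\ge1$ have independent numbers of children with law $k\mapsto p(k)r_{i+1}^k/r_i$.
\end{definition}

For $R_c<\infty$, the subtrees $\tau^*[1],\tau^*[2],\dots$ are independent with law $\mathbb P^{r_2}$, since $g_i=r_{i+2}$ when $r=r_2$. For the geometric law $p(k)=(1-\varrho)\varrho^k$ with $\frac12<\varrho<1$, one has $R_c=1/\varrho$, the equation $f(r_2)=R_c$ gives $1-\varrho r_2=\varrho(1-\varrho)$, and the children of the root of $\tau^*$ have geometric offspring law $\varrho(1-\varrho)(\varrho r_2)^k$.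

The weak point of the heuristic is that $\mathbb P^r$ is a mixture of the laws $\mathbb P(\,\cdot\mid Z_n=a)$ over $a$. It describes the conditioned tree for those $a$ that carry the mass of $Z_n$ under $\mathbb P^r$, and says nothing about the others.

\subsection{Results}

The conjecture is false for every possible value of the radius of convergence.

\begin{theorem}\label{thm:counter}
For every $R\in(1,\infty]$ there are an offspring law $p$ with $\mu=2$, $\mathfrak b=\infty$, $R_c=R$, $f(R_c)=\infty$, and a high-regime sequence $(a_n)$, such that for every $h\ge1$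
\begin{equation}\label{eq:tight}
\lim_{M\to\infty}\ \limsup_{n\to\infty}\ \mathbb P(Z_h(\tau_n)>M)=0 .
\end{equation}
Hence every subsequential local limit of $\tau_n$ is almost surely locally finite (its root does not have infinitely many children), and for every $h\ge1$ it is not true that $H_n(h,k)\to0$ for all $k$.
\end{theorem}

What the tilting heuristic does prove is the conclusion of the conjecture along well-chosen sequences.

\begin{theorem}\label{thm:some}
For every $p$ with $\mathfrak b=\infty$ and $f(R_c)=\infty$ there is a high-regime sequence along which $\tau_n\to\tau^*$ locally in distribution and $H_n(h,k)\to0$ for all $h\ge1$, $k\ge0$. Consequently, if $\tau_n$ converges for every high-regime sequence, the limit is always $\tau^*$. For the laws of Theorem~\ref{thm:counter} there are high-regime sequences along which $\tau_n$ does not converge.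
\end{theorem}

Let now $1<R:=R_c<\infty$ and $q_k=p(k)R^k$. Then $f(R_c)=\sum_kq_k$, and $\limsup_kq_k^{1/k}=1$ by the formula for the radius of convergence. Consider the condition
\begin{quote}
\textbf{(G)}\quad For every $\varepsilon>0$ and all large real $y$, the interval $[y,(1+\varepsilon)y]$ contains an integer $k$ with $q_k\ge e^{-\varepsilon k}$.
\end{quote}
It says that the degrees $k$ with $p(k)=R^{-k}e^{-o(k)}$, those that are as likely as the radius of convergence allows, leave no gaps on the multiplicative scale.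

\begin{theorem}\label{thm:criterion}
Let $\mathfrak b=\infty$, $R_c<\infty$, $f(R_c)=\infty$. The following are equivalent:
\begin{itemize}
\item[(i)] $\tau_n$ converges locally in distribution for every high-regime sequence;
\item[(ii)] for every high-regime sequence, $\tau_n\to\tau^*$ and $H_n(h,k)\to0$ for all $h\ge1$, $k\in\mathbb N$;
\item[(iii)] condition \textup{(G)} holds.
\end{itemize}
\end{theorem}

For $R_c=\infty$ we claim no such classification.

\begin{example}\label{ex:G}
Let $R_c=R<\infty$ and $f(R_c)=\infty$. If $p(k)^{1/k}\to1/R$, then $q_k\ge e^{-\varepsilon k}$ for all large $k$, so (G) holds and the conclusion of the conjecture is true. This covers the case $p(k+1)/p(k)\to1/R$, geometric laws included. Next fix $R\in(1,\infty)$ and an infinite set $\mathcal S\subset\{1,2,\dots\}$, and let $p(k)$ be proportional to $R^{-k}\mathbf 1_{\mathcal S}(k)$; then $\mu\in(1,\infty)$, $R_c=R$, $f(R_c)=\infty$, and $q_k$ is constant on $\mathcal S$. For the set of squares (G) holds, since $(j+1)^2/j^2\to1$. For the set of powers of $2$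 it fails, since $[2^j+1,\frac32(2^j+1)]$ contains no power of $2$ when $j\ge2$. Full support does not help: (G) fails for the same intervals if $q_k$ is proportional to $1$ on powers of $2$ and to $e^{-k}$ on the other $k\ge1$.
\end{example}

Section~\ref{sec:W} recalls the martingale limit $W$ and gives a uniform exponential moment. Theorem~\ref{thm:counter} is proved in Section~\ref{sec:counter} and uses nothing else. Theorems~\ref{thm:some} and~\ref{thm:criterion} are proved in Sections~\ref{sec:some} and~\ref{sec:criterion}.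

\section{The martingale limit}\label{sec:W}

Assume $R_c>1$. Then $p$ has a finite variance $\sigma^2>0$. The martingale $Z_n/\mu^n$ satisfies $\operatorname{Var}(Z_{n+1}/\mu^{n+1})=\operatorname{Var}(Z_n/\mu^n)+\sigma^2\mu^{-n-2}$, so it converges almost surely and in $L^2$ to a variable $W$ with
\[
\mathbb E W=1,\qquad \operatorname{Var}W=\frac{\sigma^2}{\mu^2-\mu}>0 .
\]
For a vertex $v$ let $W_v$ be the same limit for the subtree above $v$. Then $W=\mu^{-h}\sum_{|v|=h}W_v$, and given $\tau^{(h)}$ the $W_v$, $|v|=h$, are independent copies of $W$. Under $\mathbb P_k$, $W=\lim Z_n/\mu^n$ is a sum of $k$ independent copies.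

Let $\mathfrak q$ be the extinction probability, the only fixed point of $f$ in $[0,1)$. The identity with $h=1$ shows that $\mathbb P(W=0)$ is a fixed point of $f$, and it is less than $1$ since $\mathbb EW=1$; so $\mathbb P(W=0)=\mathfrak q$, and $\{W>0\}$ is almost surely the survival event. With positive probability $\lim Z_n/c_n\in(0,\infty)$; on this event the process survives, so $W\in(0,\infty)$ too, and the deterministic ratio $c_n/\mu^n$ converges to a limit in $(0,\infty)$. Thus the high regime means $a_n/\mu^n\to\infty$. Finally, if $\mathfrak b=\infty$ then $W$ is unbounded, because $\mathbb E[W\mid k_\varnothing=k]=k/\mu$ for $k$ in the support of $p$.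

In Section~\ref{sec:counter} we need an exponential moment of $W$ before the law $p$ has been completely chosen. The point of the next lemma is what $\theta_0$ depends on.

\begin{lemma}\label{lem:exp}
Suppose $s_0>1$ and $f''(s_0)\le C_0$. There is $\theta_0\in(0,\frac14]$ depending only on $(s_0,C_0,\mu)$ such that $f_n(e^{\theta/\mu^n})\le1+4\theta\le2$ for all $n\ge0$ and $0\le\theta\le\theta_0$. In particular $\mathbb E e^{\theta W}\le1+4\theta\le2$ for $0\le\theta\le\theta_0$.
\end{lemma}

\begin{proof}
For $0\le y\le s_0-1$, Taylor's formula and the monotonicity of $f''$ give $f(1+y)\le1+\mu y+\frac{C_0}2y^2\le1+\mu ye^{C_0y}$. Choose $\theta_0\le\frac14$ with $4\theta_0\le s_0-1$ and $4C_0\theta_0\le(\mu-1)\log2$. Fix $n$ and $\theta\le\theta_0$, and put $y_0=e^{\theta/\mu^n}-1\le2\theta\mu^{-n}$ and $y_{i+1}=f(1+y_i)-1$. We show $y_i\le4\theta\mu^{i-n}$ for $i\le n$ by induction. If this holds for all $i'<i$, then these $y_{i'}$ are at most $s_0-1$, their sum is at most $4\theta/(\mu-1)$, and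
\[
y_i\le\mu^iy_0\exp\Bigl(C_0\sum_{i'<i}y_{i'}\Bigr)\le2\theta\mu^{i-n}\exp\Bigl(\frac{4C_0\theta}{\mu-1}\Bigr)\le4\theta\mu^{i-n}.
\]
The case $i=n$ is the first claim, and Fatou's lemma gives the second.
\end{proof}

\section{Lacunary laws: proof of Theorem~\ref{thm:counter}}\label{sec:counter}

\subsection{Two generations}

The mechanism is visible for $n=2$. Let $p$ have support $\{1,3,K_1,K_2,\dots\}$ with $K_0=3$ and $K_j>K_{j-1}^2$, and fix $K=K_j$. Since $p(0)=0$, $Z_2$ is at least the degree of any vertex of generation $0$ or $1$; a degree larger than $K$ therefore gives $Z_2>K^2\ge2K$, while if all degrees are smaller than $K$ then $Z_2\le K_{j-1}^2<K$. So on $\{Z_2=K\}$ and on $\{Z_2=2K\}$ some vertex has degree exactly $K$, and the only question is where it is.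

On $\{Z_2=K\}$, either the root has $K$ children, each with one child, or the root has one child, which has $K$ children. Hence
\[
\mathbb P(k_\varnothing=1\mid Z_2=K)=\frac{p(1)p(K)}{p(1)p(K)+p(K)p(1)^K}\longrightarrow1\qquad(j\to\infty).
\]
On $\{Z_2=2K\}$, which is admissible when $K$ is even, suppose $k_\varnothing<K$. If exactly one child has degree $K$, then $Z_2\le K+K_{j-1}^2<2K$. If two children have degree $K$, there is a third child because $p(2)=0$, and $Z_2>2K$. So $k_\varnothing=K$ with conditional probability one. As $a\to\infty$ along the values $2K_j$ (with $K_j$ even) the degree of the root explodes, and along the values $K_j$ it does not: the value of $a$ selects the generation of the vertex of degree $K$.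

For $n\to\infty$ we replace $Z_n$ by $2^nW$ (the mean will be $2$). A vertex of generation $i$ with $K$ children whose subtrees behave normally contributes about $K2^{-i-1}$ to $W$. These values differ by factors of $2$, so requiring $W$ to lie within $25\%$ of $K2^{-l-1}$ selects the generation $i=l$. Starting from $k$ ancestors, the expected number of vertices of degree $K$ in generation $l$ is $k2^lp(K)$, and we shall choose the $K_j$ so sparse that every other way of reaching the window has probability $o(p(K))$. With $K=K_j$ and $l=j\to\infty$, the window goes to infinity while the exceptional vertex moves away from the root.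

\subsection{The offspring law}

Let $\gamma_j=\log R$ if $R<\infty$ and $\gamma_j=j$ if $R=\infty$. Put $s_0=\exp(\frac12\min(1,\gamma_1))$, $C_0=42$, and let $\theta_0$ be given by Lemma~\ref{lem:exp} for $(s_0,C_0,2)$. Let $\Lambda_j=2^{j+2}(\gamma_j+1)$, and let $N_j>j$ be a nondecreasing sequence of integers with $\Lambda_j2^{-N_j}\le\theta_0$. Put $K_0=3$ and choose inductively integers $K_j>K_{j-1}$, setting $p(K_j)=e^{-\gamma_jK_j}$, so large that
\begin{itemize}
\item[(a)] $K_j\ge8^j$ and $K_j^2(s_0e^{-\gamma_j})^{K_j}\le2^{-j-2}$;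
\item[(b)] $e^{-K_j}\,2^{\,jK_{j-1}^{N_j}}\le1/j$;
\item[(c)] $K_j\ge288\,j\,N_j\,C_0^{N_j+1}$;
\item[(d)] $p(K_j)\le2^{-j-N_{j-1}}p(K_{j-1})$ if $j\ge2$.
\end{itemize}
Each condition involves only $R,j,K_1,\dots,K_{j-1}$ and holds for $K_j$ large; for (a) note that $s_0e^{-\gamma_j}\le e^{-\gamma_j/2}<1$. Condition (a) sends the windows to infinity and keeps the moments of $p$ bounded, (b) excludes reaching the window with the smaller degrees, (c) makes the law of large numbers effective for $K_j$ subtrees, and (d) excludes the larger degrees.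

Let $\varepsilon_0=\sum_{j\ge1}p(K_j)$ and $\varepsilon_1=\sum_{j\ge1}K_jp(K_j)$. By (a), $K_jp(K_j)\le2^{-j-2}$, so $\varepsilon_1\le\frac14$, and $\varepsilon_0\le\varepsilon_1/8$. Put
\[
p(1)=\tfrac12(1+\varepsilon_1-3\varepsilon_0)>0,\qquad p(3)=\tfrac12(1-\varepsilon_1+\varepsilon_0)>0 .
\]
Then $p(1)+p(3)=1-\varepsilon_0$ and $p(1)+3p(3)=2-\varepsilon_1$, so $p$ is a probability on $\{1,3,K_1,K_2,\dots\}$ with mean $2$, $\mathfrak b=\infty$, and
\[
f(s)=p(1)s+p(3)s^3+\sum_{j\ge1}(se^{-\gamma_j})^{K_j}.
\]
If $R<\infty$ the series converges for $0\le s<R$ and each of its terms increases to $1$ as $s\uparrow R$, so $R_c=R$ and $f(R_c)=\infty$. If $R=\infty$ it converges for all $s$, so $R_c=\infty$ and $f(R_c)=\infty$.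

By (a), $\sum_kk^2p(k)s_0^k\le9s_0^3+\frac14\le9e^{3/2}+\frac14\le C_0$. Hence $f''(s_0)\le C_0$, Lemma~\ref{lem:exp} applies with the $\theta_0$ fixed above, and $\mathbb EZ_1^2\le C_0$. From $\mathbb E_kZ_{i+1}^2=\sigma^2\mathbb E_kZ_i+4\mathbb E_kZ_i^2\le(\sigma^2+4)\mathbb E_kZ_i^2=\mathbb E[Z_1^2]\,\mathbb E_kZ_i^2$ we get
\begin{equation}\label{eq:moments}
\mathbb E_kZ_i\le\mathbb E_kZ_i^2\le k^2C_0^i,\qquad\operatorname{Var}W=\sigma^2/2\le C_0 .
\end{equation}
Since $p(K_i)$ is decreasing and $N_i$ nondecreasing, (d) gives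
\begin{equation}\label{eq:tail}
\sum_{i>j}p(K_i)\le\sum_{i>j}2^{-i-N_{i-1}}p(K_{i-1})\le2^{-j-N_j}p(K_j).
\end{equation}

The law of $W$ has at most countably many atoms. Fix $w_-\in(\frac34,\frac78)$ and $w_+\in(\frac98,\frac54)$ such that no number $w_\pm K_j2^{-j-1}$, $j\ge1$, is an atom, and define the windows
\[
A_{j,l}=K_j2^{-l-1}[w_-,w_+].
\]

\subsection{The probability of a window}

\begin{proposition}\label{prop:window}
For $1\le k\le j$ and $0\le l\le j$,
\[
\bigl|\mathbb P_k(W\in A_{j,l})-k2^lp(K_j)\bigr|\le\frac{3k^2}j\,p(K_j).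
\]
\end{proposition}

\begin{proof}
Write $K=K_j$, $N=N_j$, $A=A_{j,l}$, $x=K2^{-l-1}$, so that $l<N$ and $x[\frac78,\frac98]\subset A\subset x[\frac34,\frac54]$. For $0\le i<N$ let $F_i$ be the number of vertices $v$ with $|v|=i$ and $k_v=K$ if $W\in A$, and $F_i=0$ otherwise. On $\{W\in A\}$, among the vertices of generation less than $N$, either all degrees are smaller than $K$, or some degree is larger than $K$, or some degree equals $K$. Calling $\mathcal E_<$ and $\mathcal E_>$ the first two events, and using $\mathbf 1_{F\ge1}\ge F-\binom F2$ for integers $F\ge0$, we get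
\begin{equation}\label{eq:sandwich}
\mathbb E_kF_l-\mathbb E_k\binom{F_l}2\le\mathbb P_k(W\in A)\le\mathbb P_k(\mathcal E_<,W\in A)+\mathbb P_k(\mathcal E_>)+\sum_{i<N}\mathbb E_kF_i .
\end{equation}

\emph{Small degrees only.} This event must be handled with care, since it allows arbitrary degrees from generation $N$ on. The depth $N$ was chosen so that each subtree rooted there enters $W=2^{-N}\sum_{|v|=N}W_v$ with so small a weight that the large exponent $\Lambda_j$ is within the range of Lemma~\ref{lem:exp}: $\mathbb E\exp(\Lambda_j2^{-N}W)\le2$. On $\mathcal E_<$ we have $Z_N\le kK_{j-1}^N\le jK_{j-1}^N$, and $W\in A$ implies $W\ge\frac34x\ge K2^{-j-2}$. Markov's inequality, given the first $N$ generations, and (b) yield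
\[
\mathbb P_k(\mathcal E_<,W\in A)\le e^{-\Lambda_jK2^{-j-2}}2^{jK_{j-1}^N}=p(K)\,e^{-K}2^{jK_{j-1}^N}\le p(K)/j .
\]

\emph{A degree larger than $K$.} The expected number of vertices of generation less than $N$ is less than $k2^N$, so \eqref{eq:tail} gives $\mathbb P_k(\mathcal E_>)\le k2^{-j}p(K)\le kp(K)/j$.

\emph{A vertex of degree $K$.} If $|v|=i$ and $k_v=K$, then $W=2^{-i-1}S_v+R_v$, where $S_v$ is the sum of $W_u$ over the $K$ children $u$ of $v$ and $R_v=2^{-i}\sum_{|u|=i,\,u\ne v}W_u\ge0$. Given the first $i$ generations and $k_v=K$, $S_v$ is a sum of $K$ independent copies of $W$, with mean $K$ and variance at most $C_0K$, and $R_v$ has mean at most $2^{-i}Z_i$. Let $\pi_v$ be the conditional probability of $\{W\in A\}$; then $\mathbb E_kF_i=p(K)\,\mathbb E_k\sum_{|v|=i}\pi_v$.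

If $i<l$, then $W\le\frac54x$ forces $S_v\le\frac54K2^{i-l}\le\frac58K$, and Chebyshev's inequality gives $\pi_v\le C_0K/(\frac38K)^2\le64C_0/K$.

If $i>l$, then either $S_v>\frac98K$, which has probability at most $C_0K/(K/8)^2=64C_0/K$, or $2^{-i-1}S_v\le\frac98K2^{-l-2}=\frac9{16}x$. In the second case $W\ge\frac34x$ forces $R_v\ge\frac3{16}x$, which by Markov's inequality has probability at most $\frac{16}{3x}2^{-i}Z_i=\frac{16}{3K}2^{l+1-i}Z_i\le6Z_i/K$. By \eqref{eq:moments}, for all $i\ne l$,
\[
\mathbb E_kF_i\le\frac{p(K)}K\,\mathbb E_k[Z_i(64C_0+6Z_i)]\le70\,C_0^{N+1}k^2\,\frac{p(K)}K .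
\]

If $i=l$, then $2^{-l-1}S_v=xS_v/K$. When $|S_v/K-1|\le\frac1{16}$ and $R_v\le\frac x{16}$ we have $W\in x[\frac{15}{16},\frac98]\subset A$. So $1-\pi_v\le256C_0/K+\frac{16}x2^{-l}Z_l=(256C_0+32Z_l)/K$, and since $\mathbb E_kZ_l=k2^l$,
\[
k2^lp(K)-288\,C_0^{N+1}k^2\,\frac{p(K)}K\le\mathbb E_kF_l\le k2^lp(K).
\]
Finally, two distinct vertices of generation $l$ have independent degrees, so $\mathbb E_k\binom{F_l}2\le\mathbb E_k\binom{Z_l}2p(K)^2\le k^2C_0^Np(K)^2\le k^2C_0^Np(K)/K$, where we used $Kp(K)\le1$.

By (c), $288NC_0^{N+1}/K\le1/j$. In \eqref{eq:sandwich} the left side is therefore at least $k2^lp(K)-2k^2p(K)/j$, and the right side is at most $k2^lp(K)+(1+k+k^2)p(K)/j$.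
\end{proof}

\subsection{From windows to a sequence $(a_n)$}

Let $A_j=A_{j,j}$. By Proposition~\ref{prop:window}, $\mathbb P(W\in A_j)\ge(2^j-3/j)p(K_j)>0$ for $j\ge2$. Given $Z_h=k$ (where $k\ge1$ because $p(0)=0$), $2^hW$ has the law of $W$ under $\mathbb P_k$, and $2^hA_{j,j}=A_{j,j-h}$. For fixed $h$ and $k$, Proposition~\ref{prop:window} gives
\[
\mathbb P(Z_h=k\mid W\in A_j)=\mathbb P(Z_h=k)\,\frac{\mathbb P_k(W\in A_{j,j-h})}{\mathbb P(W\in A_{j,j})}\longrightarrow\mathbb P(Z_h=k)\,\frac k{2^h}\qquad(j\to\infty).
\]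
The limit is the size-biased law of $Z_h$, a probability on the integers: seen from the root, the conditioning only favors configurations in proportion to the number of places where the exceptional vertex may later appear. Summing over $k\le M$,
\begin{equation}\label{eq:sizebias}
\mathbb P(Z_h>M\mid W\in A_j)\longrightarrow2^{-h}\,\mathbb E[Z_h;Z_h>M]\qquad(j\to\infty).
\end{equation}

It remains to pass from the event $\{W\in A_j\}$ to an event $\{Z_n=a\}$. We avoid any local limit theorem by averaging: a conditional expectation given $\{Z_n\in2^nA_j\}$ is an average of conditional expectations given $\{Z_n=a\}$, and some $a$ does at least as well as the average. Since one $a$ must serve all levels $h$, we pack all the required estimates into one variable.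

For $h,i\ge1$ choose $M_{h,i}$ such that the limit in \eqref{eq:sizebias} with $M=M_{h,i}$ is at most $8^{-h-i}$. For each pair $(h,i)$ the bound $\mathbb P(Z_h>M_{h,i}\mid W\in A_j)\le2\cdot8^{-h-i}$ holds for all large $j$, so there are integers $m(j)\to\infty$ such that it holds whenever $h+i\le m(j)$. Let
\[
Y_j=\sum_{h+i\le m(j)}4^{h+i}\,\mathbf 1\{Z_h>M_{h,i}\},
\]
a bounded variable with $\mathbb E[Y_j\mid W\in A_j]\le2\sum_{h,i\ge1}2^{-h-i}=2$. Since $Z_n/2^n\to W$ almost surely and the endpoints of $A_j$ are not atoms of $W$, we have $\mathbf 1\{Z_n\in2^nA_j\}\to\mathbf 1\{W\in A_j\}$ almost surely. By dominated convergence there are integers $n_j\ge m(j)$, strictly increasing in $j\ge2$, such that $\mathbb P(Z_n\in2^nA_j)>0$ and $\mathbb E[Y_j\mid Z_n\in2^nA_j]\le3$ for $n\ge n_j$. For $n_j\le n<n_{j+1}$ let $a_n\in2^nA_j$ be admissible with $\mathbb E[Y_j\mid Z_n=a_n]\le3$; for $n<n_2$ let $a_n$ be any admissible integer. By (a), $a_n/2^n\ge\frac34K_j2^{-j-1}\ge\frac384^j\to\infty$, so $(a_n)$ is a high-regime sequence. For fixed $h,i$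 and all large $n$ we have $\mathbb P(Z_h(\tau_n)>M_{h,i})\le3\cdot4^{-h-i}$. Since $i$ is arbitrary, \eqref{eq:tight} follows.

For the last sentence of the theorem, let $T$ be a local limit of $\tau_n$ along a subsequence. Since $Z_h(\tau_n^{(h,m)})\le Z_h(\tau_n)$, we have $\mathbb P(Z_h(T^{(h,m)})>M)\le\limsup_n\mathbb P(Z_h(\tau_n)>M)$ for all $m$. As $m\to\infty$, $Z_h(T^{(h,m)})$ increases to $Z_h(T)$; letting then $M\to\infty$ gives $Z_h(T)<\infty$ almost surely, for every $h$. Finally, by \eqref{eq:H} and \eqref{eq:tight} there is $M$ with $\sum_{k\le M}\mathbb P(Z_h=k)H_n(h,k)=\mathbb P(Z_h(\tau_n)\le M)\ge\frac12$ for all large $n$, so these finitely many $H_n(h,k)$ do not all tend to $0$. Theorem~\ref{thm:counter} is proved.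

\section{A sequence along which the limit is $\tau^*$: proof of Theorem~\ref{thm:some}}\label{sec:some}

Let $\mathfrak b=\infty$ and $f(R_c)=\infty$. We use the same averaging device, now under $\mathbb P^r$ with $r$ close to $R_c$. One point needs thought. Averaging can produce an $a$ for which certain events have \emph{small} conditional probability, but not an $a$ for which a conditional probability is close to a prescribed value in $(0,1)$. When $R_c<\infty$ the limit $\tau^*$ is random, so convergence has to be rephrased in terms of events of small probability. The many children of the root make this possible: the empirical distribution of their subtrees concentrates, and exchangeability recovers the law of the first few.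

For $R_c<\infty$, let $\Pi_h$ be the law of $\tau^{(h)}$ under $\mathbb P^{r_2}$, a probability on finite trees of height at most $h$, and for such a tree $t$ let
\[
L_h(t)=\frac1{k_\varnothing}\#\{i\le k_\varnothing:\tau[i]^{(h)}=t\},
\]
with $L_h(t)=0$ if $k_\varnothing=0$.

\begin{lemma}\label{lem:exch}
Let $R_c<\infty$ and let $(a_n)$ be admissible. Suppose that under $\mathbb P(\,\cdot\mid Z_n=a_n)$, as $n\to\infty$, $k_\varnothing\to\infty$ in probability and $L_h(t)\to\Pi_h(t)$ in probability for all $h\ge1$ and all finite trees $t$ of height at most $h$. Then $\tau_n\to\tau^*$ locally in distribution.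
\end{lemma}

\begin{proof}
Fix $h,m$ and trees $t_1,\dots,t_m$, and let $n>h$. Given $Z_n=a_n$ and $k_\varnothing=k\ge m$, the subtrees $\tau[1],\dots,\tau[k]$ are exchangeable, so the probability that $\tau[i]^{(h)}=t_i$ for all $i\le m$ is unchanged if $(1,\dots,m)$ is replaced by an independent uniform $m$-tuple of distinct indices in $\{1,\dots,k\}$. Drawing the indices with replacement instead changes the probability by at most the probability $\binom m2/k$ of a repetition, and produces the conditional expectation of $\prod_iL_h(t_i)$. Since $k_\varnothing\to\infty$ in probability and $0\le L_h\le1$,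
\[
\mathbb P\bigl(k_\varnothing\ge m,\ \tau[i]^{(h)}=t_i\ \forall i\le m\mid Z_n=a_n\bigr)=\mathbb E\Bigl[\prod_{i\le m}L_h(t_i)\Bigm|Z_n=a_n\Bigr]+o(1)\longrightarrow\prod_{i\le m}\Pi_h(t_i).
\]
The limits sum to $1$ over the countably many $(t_1,\dots,t_m)$, so by Scheff\'e's lemma the convergence holds in total variation. On $\{k_\varnothing\ge m\}$ the tree $\tau^{(h+1,m)}$ is a function of $\tau[1]^{(h)},\dots,\tau[m]^{(h)}$, and in $\tau^*$ these are independent with law $\Pi_h$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:some}]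
Fix $r\in(1,R_c)$ and $n\ge1$, and write $s=g_{n-1}$, so that $\mathbb P^r(Z_n=a)=s^a\,\mathbb P(Z_n=a)/f(r)$ and $f_{i}(s)=g_{n-1-i}$ for $i\le n$.

\emph{Step 1: under $\mathbb P^r$, $Z_n/\mu^n$ is large.} For $j\ge1$ let $\delta_j=\frac12\mathbb P(W>2j)$, positive because $W$ is unbounded. There is $n(j)$ with $\mathbb P(Z_n\ge2j\mu^n)\ge\delta_j$ for $n\ge n(j)$. For such $n$, with $u=s^{j\mu^n}$, we have $f(r)=\mathbb E[s^{Z_n}]\ge\delta_ju^2$, hence
\begin{equation}\label{eq:step1}
\mathbb P^r(Z_n\le j\mu^n)\le\frac u{f(r)}\le(\delta_jf(r))^{-1/2}.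
\end{equation}

\emph{Step 2: $H_n$ is small on average.} For $1\le h\le n$, summing over admissible $a$,
\begin{equation}\label{eq:step2}
\sum_a\mathbb P^r(Z_n=a)H_n(h,k;a)=\sum_a\frac{s^a\,\mathbb P_k(Z_{n-h}=a)}{f(r)}\le\frac{f_{n-h}(s)^k}{f(r)}=\frac{g_{h-1}^k}{f(r)}\le\frac{r^k}{f(r)} .
\end{equation}

\emph{Step 3: bad events.} We define a countable family of events $\mathcal B_1,\mathcal B_2,\dots$, each depending on finitely many generations, such that $\mathbb P^r(\mathcal B_i)\to0$ as $r\uparrow R_c$, and such that $\mathbb P(\mathcal B_i\mid Z_n=a_n)\to0$ for all $i$ implies $\tau_n\to\tau^*$.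

If $R_c=\infty$, take for $h,m\ge1$ the event that $\tau^{(h,m)}$ is not the complete $m$-ary tree of height $h$; the second property is the definition of local convergence to $\tau^*$. The event occurs only if one of the at most $\sum_{i<h}m^i$ vertices of $\tau^{(h-1,m)}$ has fewer than $m$ children. In generation $i$ this has $\mathbb P^r$-probability $\sum_{k<m}p(k)g_i^k/f(g_i)$, which tends to $0$ by \eqref{eq:escape}, because $g_i\to\infty$ as $r\to\infty$.

If $R_c<\infty$, take the events $\{k_\varnothing\le m\}$ and $\{|L_h(t)-\Pi_h(t)|>1/m\}$ for $h,m\ge1$ and $t$ finite of height at most $h$; the second property is Lemma~\ref{lem:exch}. By \eqref{eq:escape}, $\mathbb P^r(k_\varnothing\le m)\to0$. Under $\mathbb P^r$, given $k_\varnothing=k\ge1$, $kL_h(t)$ is binomial with parameters $k$ and $\pi_r=\mathbb P^{g_1}(\tau^{(h)}=t)$. This is a finite product of terms $p(k_v)g_{i+1}^{k_v}/g_i$, and $g_i\to r_{i+1}$ as $r\uparrow R_c$ by continuity of $f^{-1}$; so $\pi_r\to\Pi_h(t)$. Once $|\pi_r-\Pi_h(t)|\le1/(2m)$, Chebyshev's inequality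 bounds the conditional probability of the bad event by $m^2/k$. As $k_\varnothing\to\infty$ in probability, its $\mathbb P^r$-probability tends to $0$.

\emph{Step 4: selection.} For $j\ge1$ choose $u_j\in(1,R_c)$ such that, for $r=u_j$, the numbers $\mathbb P^r(\mathcal B_i)$ $(i\le j)$, $r^k/f(r)$ $(0\le k\le j)$ and $(\delta_jf(r))^{-1/2}$ are all at most $8^{-j}$. Choose $n_j\ge\max(j,n(j))$ strictly increasing and such that $\mathcal B_1,\dots,\mathcal B_j$ depend only on $\tau^{(n_j)}$. For $n\ge n_j$ give each admissible $a$ the score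
\[
\sum_{i\le j}\mathbb P(\mathcal B_i\mid Z_n=a)+\sum_{1\le h\le j}\ \sum_{0\le k\le j}H_n(h,k;a)+\mathbf 1\{a\le j\mu^n\}.
\]
By Lemma~\ref{lem:tilt}, the average of $\mathbb P(\mathcal B_i\mid Z_n=a)$ with weights $\mathbb P^{u_j}(Z_n=a)$ is $\mathbb P^{u_j}(\mathcal B_i)$. With \eqref{eq:step1} and \eqref{eq:step2}, the average score is at most $(j+j(j+1)+1)8^{-j}=(j+1)^28^{-j}<1$. For $n_j\le n<n_{j+1}$ let $a^*_n$ be admissible with score at most $(j+1)^28^{-j}$; then $a_n^*>j\mu^n$. For $n<n_1$ take any admissible value. Along $(a_n^*)$ we have $a_n^*/\mu^n\to\infty$, $H_n(h,k)\to0$ for all $h\ge1$ and $k\ge0$, and $\mathbb P(\mathcal B_i\mid Z_n=a_n^*)\to0$ for all $i$, hence $\tau_n\to\tau^*$.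

\emph{Step 5: interlacing.} Let $(a_n)$ be any high-regime sequence, and consider the high-regime sequence equal to $a_n$ for odd $n$ and to $a_n^*$ for even $n$. If the conditioned trees converge along it, the even terms identify the limit as $\tau^*$, so the trees conditioned on $\{Z_n=a_n\}$ converge to $\tau^*$ along odd $n$. If convergence holds for every high-regime sequence, this shows that the limit along $(a_n)$ is $\tau^*$. If $p$ and $(a_n)$ are those of Theorem~\ref{thm:counter}, a limit along odd $n$ is locally finite while $\tau^*$ is not, so the interlaced sequence does not converge.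
\end{proof}

\section{The criterion for $R_c<\infty$: proof of Theorem~\ref{thm:criterion}}\label{sec:criterion}

Throughout this section $1<R=R_c<\infty$ and $f(R)=\infty$. The implication (ii)$\Rightarrow$(i) is trivial; we prove (iii)$\Rightarrow$(ii) in Section~\ref{sec:suff} and (i)$\Rightarrow$(iii) in Section~\ref{sec:nec}. We write $\mathrm P,\mathrm E$ for probabilities and expectations of auxiliary variables, and $\mathrm i=\sqrt{-1}$.

\subsection{Tilting below the root}

The measure $\mathbb P^r$ degenerates at $r=R$, but only at the root, and because $R<\infty$ we can tilt everything else exactly as in $\tau^*$. Let $X_1,X_2,\dots$ be independent trees with law $\mathbb P^{r_2}$, so that $X_m^{(h)}$ has law $\Pi_h$. Put $s_n=r_{n+1}$; then $f_i(s_n)=r_{n+1-i}\in(1,R]$ for $0\le i\le n$, and $f_n(s_n)=R$. By Lemma~\ref{lem:tilt}, $X_m^{(n)}$ has density $s_n^{Z_n}/R$ with respect to the law of $\tau^{(n)}$. Let $\xi_m=Z_n(X_m)$ and $S_k=\xi_1+\dots+\xi_k$; these depend on $n$. Multiplying the $k$ densities gives, for every set $\mathcal A$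 of $k$-tuples of trees of height at most $n$,
\begin{multline}\label{eq:rep}
s_n^a\,\mathbb P\bigl(k_\varnothing=k,\ (\tau[1]^{(n)},\dots,\tau[k]^{(n)})\in\mathcal A,\ Z_{n+1}=a\bigr)\\=q_k\,\mathrm P\bigl((X_1^{(n)},\dots,X_k^{(n)})\in\mathcal A,\ S_k=a\bigr),
\end{multline}
and in particular
\begin{equation}\label{eq:U}
s_n^a\,\mathbb P(Z_{n+1}=a)=U_n(a):=\sum_kq_k\,\mathrm P(S_k=a).
\end{equation}

These identities explain the theorem. Write $x=a/\mu^n$. The variable $\xi_1/\mu^n$ has mean close to a constant $\mathfrak m$ and has exponential moments. The natural way to realize $S_k=a$ is to have $k\approx x/\mathfrak m$ and typical $X_m$; it costs $q_k\mu^{-n}$ up to subexponential factors, the factor $\mu^{-n}$ being the price of hitting one given integer. Every other way (few children, or an atypical empirical distribution of subtrees) costs $\mu^{-n}e^{-cx}$. Condition (G) says that the natural way costs only $\mu^{-n}e^{-o(x)}$, so that it wins. The technical difficulty is that $x$ may tend to infinity arbitrarily slowly compared with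 $\mu^n$, so that the factor $\mu^{-n}$ cannot be absorbed in $e^{-cx}$ and must appear exactly in all upper and lower bounds. This requires local estimates, uniform in $n$, which occupy Sections~\ref{sec:laplace}--\ref{sec:local}.

\subsection{The Laplace transform of $W$}\label{sec:laplace}

Let $\omega$ be the law of $W$ and $\varphi(z)=\mathbb Ee^{zW}$. From $W=\mu^{-1}\sum_{|v|=1}W_v$ we get $\varphi(\mu z)=f(\varphi(z))$, for real $z\ge0$ as an identity in $[1,\infty]$ with $f=\infty$ on $[R,\infty]$, and for complex $z$ whenever $\varphi(\operatorname{Re}z)<R$. Fix $s_0\in(1,R)$, $C_0=f''(s_0)$ and the corresponding $\theta_0$ of Lemma~\ref{lem:exp}.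

Let $\lambda=\sup\{\theta\ge0:\varphi(\theta)<R\}$. By Lemma~\ref{lem:exp}, $1<\varphi(\theta)<R$ for small $\theta>0$, so $\lambda>0$. The iterates $\varphi(\mu^i\theta)=f_i(\varphi(\theta))$ cannot stay below $R$, because $f(u)-u$ is positive and increasing on $(1,R)$; so $\lambda<\infty$. By monotone convergence $\varphi(\lambda)\le R$. If $\varphi(\lambda)<R$, then $\varphi(\mu\lambda)<\infty$, so $\varphi$ is continuous at $\lambda$ and stays below $R$ slightly beyond $\lambda$, a contradiction. Thus $\varphi(\lambda)=R$. With $\lambda_c=\mu\lambda$, and using $f(R)=\infty$,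
\begin{equation}\label{eq:lambda}
\varphi(\theta)<\infty\iff\varphi(\theta/\mu)<R\iff\theta<\lambda_c,\qquad\text{and}\qquad\varphi(\lambda/\mu)=r_2,
\end{equation}
the last because $f(\varphi(\lambda/\mu))=\varphi(\lambda)=R$. The strict inequality $\lambda<\lambda_c$ is the source of all exponential moments below.

\begin{lemma}\label{lem:A}
For every compact set $\mathcal K\subset\{\operatorname{Re}z<\lambda_c\}$, the series $f_n(e^{z/\mu^n})=\mathbb E e^{zZ_n/\mu^n}$ converges absolutely on $\mathcal K$ for large $n$, and $f_n(e^{z/\mu^n})\to\varphi(z)$ uniformly on $\mathcal K$. The same convergence holds for all derivatives in $z$.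
\end{lemma}

\begin{proof}
On $\{\operatorname{Re}z<\theta_0\}$ these functions are analytic and bounded by $2$, by Lemma~\ref{lem:exp}. They converge pointwise to $\varphi$, since $e^{zZ_n/\mu^n}\to e^{zW}$ almost surely and these variables are bounded by $1$ if $\operatorname{Re}z\le0$ and bounded in $L^{\theta_0/\operatorname{Re}z}$ otherwise. By Vitali's theorem (a locally bounded sequence of analytic functions that converges pointwise converges locally uniformly) the claim holds on this half-plane. Suppose it holds on $\{\operatorname{Re}z<\eta\}$, and let $\mathcal K\subset\{\operatorname{Re}z<\min(\mu\eta,\lambda_c)\}$ be compact. Let $t=\max(0,\max_{\mathcal K}\operatorname{Re}z)$ and $R'\in(\varphi(t/\mu),R)$. For large $n$ and $z\in\mathcal K$, $|f_n(e^{(z/\mu)/\mu^n})|\le f_n(e^{(t/\mu)/\mu^n})\le R'$. Since $f$ is uniformly continuous on the disc of radius $R'$, $f_{n+1}(e^{z/\mu^{n+1}})=f(f_n(e^{(z/\mu)/\mu^n}))\to f(\varphi(z/\mu))=\varphi(z)$ uniformly on $\mathcal K$. After finitely many steps we reach $\lambda_c$. Locally uniform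 convergence of analytic functions passes to derivatives by Cauchy's formula.
\end{proof}

Write $s_n=e^{\lambda_n/\mu^n}$. Then $\lambda_n\to\lambda$: if $\lambda'<\lambda<\lambda''<\lambda_c$, Lemma~\ref{lem:A} gives $f_n(e^{\lambda'/\mu^n})<R<f_n(e^{\lambda''/\mu^n})$ for large $n$, while $f_n(e^{\lambda_n/\mu^n})=R$.

\subsection{Tilted generation sizes}

The local estimates are proved by recursion over the generations, so we need the analogues of $\xi_1$ at all heights. For $0\le i\le n$ let $\zeta_i$ (depending on $n$) have generating function $f_i(s_nz)/f_i(s_n)$, and let $\zeta_i'$ be $\zeta_i$ conditioned to be positive, with generating function $(f_i(s_nz)-f_i(0))/(f_i(s_n)-f_i(0))$. Then $\xi_m$ has the law of $\zeta_n$. Let $S_{i,k}$ and $T_{i,k}$ denote sums of $k$ independent copies of $\zeta_i$ and of $\zeta_i'$. Among $k$ copies of $\zeta_i$, given that exactly $\nu$ are nonzero, the sum has the law of $T_{i,\nu}$. Since $f_i(0)\le\mathfrak q<1\le f_i(s_n)$,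
\begin{equation}\label{eq:pos}
f_i(s_n)-f_i(0)\ge1-\mathfrak q,\qquad\mathrm P(\xi_1>0)=1-f_n(0)/R\ge1-1/R .
\end{equation}
From now on $C,c$ denote positive constants that do not depend on $n,i,k,a$ and may change from line to line, and $n_0$ is an integer depending only on $p$, enlarged finitely many times.

\emph{Exponential moments.} Fix $\kappa>0$ with $2\kappa\le\theta_0$ and $\lambda+2\kappa<\lambda_c$. There is $C_1\ge1$ such that for $n\ge n_0$ and $0\le i\le n$,
\begin{equation}\label{eq:expmom}
\mathrm Ee^{\kappa\zeta_i/\mu^i}\le C_1,\qquad\mathrm Ee^{\kappa\zeta'_i/\mu^i}\le C_1/(1-\mathfrak q).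
\end{equation}
By \eqref{eq:pos} it suffices to bound $f_i(s_ne^{\kappa/\mu^i})$. If $\lambda_n\le\lambda+\kappa$, it is at most $f_i(e^{(\lambda+2\kappa)/\mu^i})$, which is bounded for $i\ge i_0$ by Lemma~\ref{lem:A}. For $i<i_0$ and $n$ large, $\lambda_n\mu^{-n}\le\kappa\mu^{-i}$, and it is at most $f_i(e^{2\kappa/\mu^i})\le2$ by Lemma~\ref{lem:exp}.

\emph{Span.} Let $d$ be the greatest common divisor of the differences of elements of $\operatorname{supp}p$, and fix $b\ge1$ in $\operatorname{supp}p$. Under $\mathbb P$, $Z_{i+1}\equiv bZ_i$, so $Z_i\equiv b^i\pmod d$, and the same holds for $\zeta_i,\zeta_i'$. For $i\ge1$ let $d_i$ be the greatest common divisor of the differences of elements of the support of $Z_i$. Then $d\mid d_i$ by the congruence, and $d_1=d$. For $i\ge2$, fix $k_\varnothing=b$ and the contributions of all subtrees $\tau[m]$ but one: every difference for $Z_{i-1}$ is then a difference for $Z_i$, so $d_i\mid d_{i-1}$. Hence $d_i=d$, and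
\begin{equation}\label{eq:span}
|f_i(e^{\mathrm iv})|<1\qquad\text{for }i\ge1,\ 0<v\le\pi/d,
\end{equation}
since equality would force $v\,d_i\in2\pi\mathbb Z$. Recall also Fourier inversion on a lattice: if $Y$ takes values in $y_0+d\mathbb Z$, then $\mathrm P(Y=y)=\frac d{2\pi}\int_{-\pi/d}^{\pi/d}e^{-\mathrm ivy}\,\mathrm Ee^{\mathrm ivY}\,dv$ for $y\in y_0+d\mathbb Z$.

\subsection{Local upper bounds}\label{sec:local}

We want $\mathrm P(\,\cdot=a)\le C\mu^{-i}$ for variables that live on the scale $\mu^i$. This is false for $\zeta_i$ when $p(0)>0$, because of the atom at $0$; this is why $\zeta_i'$ was introduced. The characteristic function of $\zeta'_i/\mu^i$ decays polynomially, possibly too slowly to be integrable, but a fixed power of it is integrable.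

\begin{lemma}\label{lem:B}
There are $\alpha>0$ and $C$ such that for $n\ge n_0$, $0\le i\le n$ and $|u|\le\pi\mu^i/d$,
\[
\bigl|\mathrm Ee^{\mathrm iu\zeta_i'/\mu^i}\bigr|\le\Phi(u):=\min(1,C|u|^{-\alpha}).
\]
Fix an integer $\nu_1>1/\alpha$. There is $C_2$ such that $\sup_a\mathrm P(T_{i,\nu}=a)\le C_2\mu^{-i}$ for $n\ge n_0$, $0\le i\le n$, $\nu\ge\nu_1$.
\end{lemma}

\begin{proof}
The idea is to write $f_i=f_j\circ f_l$ with $l$ chosen so that the frequency is of order one at scale $\mu^l$. Then $f_l$ brings the argument strictly inside the unit disc, and the remaining $j$ iterations contract it geometrically toward $\mathfrak q$.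

First, $|\varphi(\mathrm iu)|<1$ for real $u\ne0$. Otherwise $1=|f(\varphi(\mathrm iu/\mu))|\le f(|\varphi(\mathrm iu/\mu)|)$ gives $|\varphi(\mathrm iu/\mu)|=1$, and by iteration $|\varphi(\mathrm iu\mu^{-m})|=1$ for all $m$. Then any two points of the support of $W$ differ by a multiple of $2\pi\mu^m/|u|$ for every $m$, so $W$ is constant, contradicting $\operatorname{Var}W>0$.

Let $u_0=2\pi/d$. We claim that there are $\rho\in[\mathfrak q,1)$ and $j_0\ge1$ such that
\begin{equation}\label{eq:claim}
|f_l(s_ne^{\mathrm iv})|\le\rho\quad\text{if }n\ge n_0,\ 1\le l\le n-j_0,\ u_0\mu^{-l}\le v<u_0\mu^{1-l},\ v\le\pi/d .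
\end{equation}
Write $s_ne^{\mathrm iv}=e^{z/\mu^l}$, with $0\le\operatorname{Re}z=\lambda_n\mu^{l-n}\le2\lambda\mu^{-j_0}$ and $\operatorname{Im}z\in[u_0,\mu u_0]$. By continuity there is $\epsilon_0\in(0,\lambda_c)$ with $\sup|\varphi|<1$ on the rectangle $[0,\epsilon_0]+\mathrm i[u_0,\mu u_0]$. Take $j_0$ with $2\lambda\mu^{-j_0}\le\epsilon_0$. By Lemma~\ref{lem:A} on this rectangle, \eqref{eq:claim} holds for all $l\ge l_0$ with some $\rho<1$. For each of the finitely many $l<l_0$, \eqref{eq:span} gives $\sup|f_l(e^{\mathrm iv})|<1$ over the compact set $u_0\mu^{-l}\le v\le\pi/d$; since $f_l$ is analytic on a neighborhood of the closed unit disc and $s_n\to1$, the bound persists for $f_l(s_ne^{\mathrm iv})$, $n\ge n_0$.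

Next, $f_j'(\rho)=\prod_{m<j}f'(f_m(\rho))$, where $f_m(\rho)\to\mathfrak q$, and $f'(\mathfrak q)<1$ because $f$ is strictly convex with fixed points $\mathfrak q<1$. So $f_j'(\rho)\le C\mu^{-\alpha j}$ for any $\alpha>0$ with $\mu^{-\alpha}>f'(\mathfrak q)$; fix one. By symmetry let $u>0$. If $u<u_0\mu^{j_0}$ the first claim holds as soon as $C\ge(u_0\mu^{j_0})^\alpha$. Otherwise $u_0\mu^j\le u<u_0\mu^{j+1}$ with $j\ge j_0$, and $j\le i-1$ since $u\le\pi\mu^i/d<u_0\mu^i$. Then $l=i-j$ and $v=u\mu^{-i}$ satisfy the conditions in \eqref{eq:claim}. The points $w=f_l(s_ne^{\mathrm iv})$ and $w_0=f_l(0)\le\mathfrak q$ lie in the disc of radius $\rho$, on which $|f_j'|\le f_j'(\rho)$. With \eqref{eq:pos},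
\[
\bigl|\mathrm Ee^{\mathrm iv\zeta_i'}\bigr|=\frac{|f_j(w)-f_j(w_0)|}{f_i(s_n)-f_i(0)}\le\frac{2f_j'(\rho)}{1-\mathfrak q}\le C\mu^{-\alpha j}\le C\mu^\alpha(u/u_0)^{-\alpha}.
\]
Finally $T_{i,\nu}\equiv\nu b^i\pmod d$, so Fourier inversion and the change of variable $u=v\mu^i$ give $\mathrm P(T_{i,\nu}=a)\le\frac d{2\pi}\mu^{-i}\int_{\mathbb R}\Phi^{\nu_1}<\infty$.
\end{proof}

In the rest of this subsection $n\ge n_0$ and $a$ is an integer with $x=a/\mu^n\ge1$, and $n_0$ is so large that $\mu^{n_0}\ge2\nu_1$; thus $a\ge2\nu_1$. Lemma~\ref{lem:B} needs at least $\nu_1$ summands. For fewer summands we descend the trees: as long as fewer than $2\nu_1$ lines carry all of generation $n$, nothing is gained, but this cannot last down to height $0$ because $a\ge2\nu_1$; at the height $i$ where the number of lines first reaches $2\nu_1$ we gain $\mu^{-i}$ from Lemma~\ref{lem:B}, and the loss with respect to $\mu^{-n}$ is compensated by the improbability of producing $a$ from few lines of height $i$.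

\begin{lemma}\label{lem:C}
For $0\le i\le n$ and $k\ge1$,
\[
\beta_i(a):=\max_{1\le\nu<2\nu_1}\mathrm P(T_{i,\nu}=a)\le C\mu^{-n}e^{-\kappa x/4},\qquad\mathrm P(S_{i,k}=a)\le C\,C_1^k\,\mu^{-n}e^{-\kappa x/4}.
\]
\end{lemma}

\begin{proof}
Let $\nu\ge2\nu_1$ and split the $\nu$ summands of $T_{i,\nu}$ into two groups of size at least $\nu_1$. If the total is $a$, one group has sum at least $a/2$. Conditioning on that group and applying Lemma~\ref{lem:B} to the other,
\begin{equation}\label{eq:split}
\mathrm P(T_{i,\nu}=a)\le2C_2\mu^{-i}\,\mathrm P(T_{i,\nu}\ge a/2)\qquad(\nu\ge2\nu_1).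
\end{equation}
Let $i\ge1$. Since $f_i(s_nz)=f(f_{i-1}(s_nz))$, $\zeta_i$ is a sum of an independent random number, with law $p(k)f_{i-1}(s_n)^k/f_i(s_n)$, of independent copies of $\zeta_{i-1}$. Keeping the nonzero terms and conditioning on there being at least one, we see that $\zeta_i'$ is a sum of an independent random number $\ge1$ of copies of $\zeta_{i-1}'$. Hence $T_{i,\nu}$ has the law of $T_{i-1,J}$ with $J\ge1$ random and independent of the summands. For $\nu<2\nu_1$, use $\beta_{i-1}(a)$ on $\{J<2\nu_1\}$ and \eqref{eq:split} at height $i-1$ on $\{J\ge2\nu_1\}$; with \eqref{eq:expmom} and Markov's inequality,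
\[
\mathrm P(T_{i,\nu}=a)\le\beta_{i-1}(a)+2C_2\mu^{1-i}\,\mathrm P(T_{i,\nu}\ge a/2)\le\beta_{i-1}(a)+C\mu^{-i}e^{-\kappa a/(2\mu^i)} .
\]
Since $\zeta_0'=1$ and $a\ge2\nu_1$, $\beta_0(a)=0$. For $m=n-i\ge0$ we have $a/\mu^i=x\mu^m$, and $x\mu^m/2\ge x/4+\mu^m/4$ because $x\ge1$; so
\begin{equation}\label{eq:scale}
\mu^{-i}e^{-\kappa a/(2\mu^i)}\le\mu^{-n}e^{-\kappa x/4}\,\mu^me^{-\kappa\mu^m/4},
\end{equation}
and $\sum_{m\ge0}\mu^me^{-\kappa\mu^m/4}<\infty$. Summing the recursion proves the first bound. For the second, condition on the number $\nu$ of nonzero summands of $S_{i,k}$, which is at least $1$ on $\{S_{i,k}=a\}$. The values $\nu<2\nu_1$ contribute at most $\beta_i(a)$. By \eqref{eq:split} the others contribute at most $2C_2\mu^{-i}\mathrm P(S_{i,k}\ge a/2)\le2C_2C_1^k\mu^{-i}e^{-\kappa a/(2\mu^i)}$, and \eqref{eq:scale} applies again.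
\end{proof}

The last upper bound combines an unlikely event with the factor $\mu^{-n}$: half of the trees produce the unlikely event, and the other half are kept free to pay for the exact value $a$.

\begin{lemma}\label{lem:D}
Let $k\ge1$, $I_1=\{1,\dots,\lfloor k/2\rfloor\}$, $I_2=\{\lfloor k/2\rfloor+1,\dots,k\}$, and let $\mathcal E_\iota$ be an event depending only on $(X_m,m\in I_\iota)$, $\iota=1,2$. Then
\[
\mathrm P\bigl((\mathcal E_1\cup\mathcal E_2)\cap\{S_k=a\}\bigr)\le C\mu^{-n}\bigl[\mathrm P(\mathcal E_1)+\mathrm P(\mathcal E_2)+e^{-ck}\bigr].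
\]
\end{lemma}

\begin{proof}
Let $J_\iota$ be the number of $m\in I_\iota$ with $\xi_m>0$. Conditioning on $(X_m,m\in I_1)$ and $J_2$, Lemma~\ref{lem:B} gives $\mathrm P(\mathcal E_1,S_k=a,J_2\ge\nu_1)\le C_2\mu^{-n}\mathrm P(\mathcal E_1)$. Conditioning on $(X_m,m\in I_2)$ and $J_1$, it gives $\mathrm P(S_k=a,J_2<\nu_1\le J_1)\le C_2\mu^{-n}\mathrm P(J_2<\nu_1)$. Conditioning on $(J_1,J_2)$, Lemma~\ref{lem:C} gives $\mathrm P(S_k=a,J_1<\nu_1,J_2<\nu_1)\le\beta_n(a)\mathrm P(J_2<\nu_1)\le C\mu^{-n}\mathrm P(J_2<\nu_1)$. Each $J_\iota$ is binomial with at least $\lfloor k/2\rfloor$ trials and success probability at least $1-1/R$ by \eqref{eq:pos}, so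
\[
\mathrm P(J_\iota<\nu_1)\le e^{\nu_1}\mathrm Ee^{-J_\iota}\le e^{\nu_1}\bigl(1-(1-1/R)(1-1/e)\bigr)^{\lfloor k/2\rfloor}\le Ce^{-ck}.
\]
This bounds $\mathrm P(\mathcal E_1,S_k=a)$; for $\mathcal E_2$ exchange the roles of $I_1$ and $I_2$.
\end{proof}

\subsection{Condition (G) is sufficient}\label{sec:suff}

Condition (G) enters only through the following lower bound.

\begin{lemma}\label{lem:E}
Assume \textup{(G)}. For every $\varepsilon>0$ there are $x_\varepsilon,n_\varepsilon$ such that $U_n(a)\ge\mu^{-n}e^{-\varepsilon x}$ whenever $n\ge n_\varepsilon$, $x=a/\mu^n\ge x_\varepsilon$ and $a\equiv b^{n+1}\pmod d$.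
\end{lemma}

\begin{proof}
We keep one term of \eqref{eq:U}. Condition (G) provides a good $k$ only within a factor $1+O(\delta)$ of $x/\mathfrak m$; we take it slightly too small and correct the mean by a small additional tilt, at a cost $e^{-o(1)x}$ as $\delta\to0$. All but a bounded number of summands are used to bring $S_k/\mu^n$ within a bounded distance of $x$, and the remaining ones to hit $a$.

\emph{A bounded window.} Fix $\vartheta_1\in(0,(\lambda_c-\lambda)/2)$. For $\vartheta\in[0,\vartheta_1]$ let $M_n(\vartheta)=\mathrm Ee^{\vartheta\xi_1/\mu^n}=f_n(e^{(\lambda_n+\vartheta)/\mu^n})/R\ge1$, and let $\mathrm P^\vartheta$ be the law under which the $\xi_m$ are independent with density $e^{\vartheta\xi_m/\mu^n}/M_n(\vartheta)$. The $j$-th moment of $\xi_1/\mu^n$ under $\mathrm P^\vartheta$ is $M_n^{(j)}(\vartheta)/M_n(\vartheta)$, which by Lemma~\ref{lem:A} and $\lambda_n\to\lambda$ converges uniformly on $[0,\vartheta_1]$ to $\varphi^{(j)}(\lambda+\vartheta)/\varphi(\lambda+\vartheta)$. So the mean $\mathfrak m_n(\vartheta)$ converges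 uniformly to $\mathfrak m(\vartheta)=(\log\varphi)'(\lambda+\vartheta)$, and the variance to $\mathfrak m'(\vartheta)$, the variance of the law proportional to $e^{(\lambda+\vartheta)w}\omega(dw)$, which is continuous in $\vartheta$ and positive because $W$ is not constant. Thus $\mathfrak m(\cdot)$ is continuous and strictly increasing; put $\mathfrak m=\mathfrak m(0)>0$. For $n\ge n_0$, uniformly in $\vartheta$, the standard deviation $\sigma_{n,\vartheta}$ of $\xi_1/\mu^n$ lies in some $[\sigma_-,\sigma_+]\subset(0,\infty)$ and the third absolute central moment is bounded. The Berry--Esseen theorem states that the distribution function of a standardized sum of $k'$ independent copies of a variable with variance $\sigma^2$ and third absolute central moment $\rho_3$ is within $C\rho_3\sigma^{-3}k'^{-1/2}$ of the standard normal one, $C$ being absolute. A standard normal variable lies in $[-t,t]$ with probability at least $c_1t$ for $0\le t\le1$. So for $k'\ge(L/\sigma_-)^2$,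
\[
\mathrm P^\vartheta\bigl(|S_{k'}/\mu^n-k'\mathfrak m_n(\vartheta)|\le L\bigr)\ge\Bigl(\frac{c_1L}{\sigma_+}-C\Bigr)k'^{-1/2}\ge k'^{-1/2},
\]
once $L$ is fixed large enough.

\emph{Hitting a point.} By Lemma~\ref{lem:A}, $\mathrm Ee^{\mathrm iu\zeta_n'/\mu^n}\to\chi(u):=(\varphi(\lambda+\mathrm iu)-\mathfrak q)/(R-\mathfrak q)$, the characteristic function of the law proportional to $e^{\lambda w}\mathbf 1_{w>0}\,\omega(dw)$. This law has a mean $\mathfrak m^+>0$ and a variance $\sigma_*^2$ that is finite since $\lambda<\lambda_c$ and positive since $W$ is unbounded, and $|\chi|\le\Phi$ by Lemma~\ref{lem:B}. For $\nu\ge\nu_1$ its $\nu$-fold convolution has the continuous density $\psi_\nu(w)=\frac1{2\pi}\int e^{-\mathrm iuw}\chi(u)^\nu du$. The local central limit theorem for densities \cite{Feller} applies to a law with finite positive variance whose characteristic function has an integrable power, and gives $\sqrt\nu\,\psi_\nu(\nu\mathfrak m^++w\sqrt\nu)\to(2\pi\sigma_*^2)^{-1/2}e^{-w^2/2\sigma_*^2}$ uniformly in $w$. So we can fix $\nu_2\ge\nu_1$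 such that, with $y_0=\nu_2\mathfrak m^+$, $\psi_{\nu_2}$ has a positive infimum on $[y_0-L,y_0+L]$. For $y\equiv\nu_2b^n\pmod d$, Fourier inversion gives
\[
\bigl|\mu^n\mathrm P(T_{n,\nu_2}=y)-d\,\psi_{\nu_2}(y/\mu^n)\bigr|\le\frac d{2\pi}\int_{\mathbb R}\Bigl|\bigl(\mathrm Ee^{\mathrm iu\zeta_n'/\mu^n}\bigr)^{\nu_2}\mathbf 1_{|u|\le\pi\mu^n/d}-\chi(u)^{\nu_2}\Bigr|\,du,
\]
which does not depend on $y$ and tends to $0$ by dominated convergence, with dominating function $2\Phi^{\nu_1}$. Since $\mathrm P(S_{\nu_2}=y)\ge(1-1/R)^{\nu_2}\mathrm P(T_{n,\nu_2}=y)$, there is $c_0>0$ such that for $n\ge n_0$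
\begin{equation}\label{eq:hit}
\mathrm P(S_{\nu_2}=y)\ge c_0\mu^{-n}\quad\text{if }y\equiv\nu_2b^n\pmod d\text{ and }|y/\mu^n-y_0|\le L .
\end{equation}

\emph{Combination.} Let $\delta\in(0,\frac16]$ satisfy $(1+5\delta)\mathfrak m\le\mathfrak m(\vartheta_1)$, and define $\vartheta(\delta)$ by $\mathfrak m(\vartheta(\delta))=(1+5\delta)\mathfrak m$; then $\vartheta(\delta)\to0$ as $\delta\to0$. Since $(1+\delta)(1-2\delta)\le1-\delta$, condition (G) gives for large $x$ an integer $k\in[(1-2\delta)x/\mathfrak m,(1-\delta)x/\mathfrak m]$ with $q_k\ge e^{-\delta k}$. Then $x/k\in\mathfrak m[1+\delta,1+3\delta]$, because $(1-2\delta)(1+3\delta)\ge1$ for $\delta\le\frac16$. Put $k'=k-\nu_2$ and $x'=x-y_0$. For $x$ large, depending only on $\delta$, we have $k'\ge(L/\sigma_-)^2$ and $x'/k'\in\mathfrak m[1+\frac\delta2,1+4\delta]$. For $n$ large, depending only on $\delta$, $\mathfrak m_n(0)\le(1+\frac\delta2)\mathfrak m$ and $\mathfrak m_n(\vartheta(\delta))\ge(1+4\delta)\mathfrak m$, so there is $\vartheta\in[0,\vartheta(\delta)]$ with $k'\mathfrak m_n(\vartheta)=x'$.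 For the event $\mathcal W=\{|S_{k'}/\mu^n-x'|\le L\}$,
\[
\mathrm P(\mathcal W)=M_n(\vartheta)^{k'}\,\mathrm E^\vartheta\bigl[e^{-\vartheta S_{k'}/\mu^n};\mathcal W\bigr]\ge e^{-\vartheta(\delta)(x+L)}k^{-1/2}.
\]
On $\mathcal W$ the integer $y=a-S_{k'}$ satisfies $|y/\mu^n-y_0|\le L$. Since $q_k>0$, $k\equiv b\pmod d$, so $a\equiv kb^n$; and $S_{k'}\equiv k'b^n$; hence $y\equiv\nu_2b^n\pmod d$. The last $\nu_2$ summands of $S_k$ are independent of $S_{k'}$, so \eqref{eq:hit} and $k\le x/\mathfrak m$ give
\[
U_n(a)\ge q_k\,\mathrm P(S_k=a)\ge c_0\mu^{-n}e^{-\delta x/\mathfrak m}e^{-\vartheta(\delta)(x+L)}(x/\mathfrak m)^{-1/2}.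
\]
Choose $\delta$ with $\delta/\mathfrak m+\vartheta(\delta)\le\varepsilon/2$; the right side is then at least $\mu^{-n}e^{-\varepsilon x}$ for large $x$.
\end{proof}

\begin{proof}[Proof of (iii)$\Rightarrow$(ii)]
Let $(a_n)$ be a high-regime sequence, $a=a_{n+1}$ and $x=a/\mu^n\to\infty$. Admissibility forces $a\equiv b^{n+1}\pmod d$, so Lemma~\ref{lem:E} applies for every $\varepsilon$ once $n$ is large. Since $\limsup q_k^{1/k}=1$, for every $\eta>0$ there is $C_\eta$ with $q_k\le C_\eta e^{\eta k}$ for all $k$.

\emph{The root has many children.} Let $\delta_0=\kappa/(8\log(eC_1))$. We have $\mathrm P(S_0=a)=0$, and Lemma~\ref{lem:C} with $i=n$ and $q_k\le Ce^k$ gives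
\[
\sum_{k\le\delta_0x}q_k\mathrm P(S_k=a)\le C\mu^{-n}e^{-\kappa x/4}\sum_{1\le k\le\delta_0x}(eC_1)^k\le C\mu^{-n}e^{-\kappa x/8}.
\]
By \eqref{eq:rep}, \eqref{eq:U} and Lemma~\ref{lem:E} with $\varepsilon=\kappa/16$, $\mathbb P(k_\varnothing\le\delta_0x\mid Z_{n+1}=a)\le Ce^{-\kappa x/16}\to0$.

\emph{Their subtrees are typical.} Fix $h$, a finite tree $t$ of height at most $h$, and $\epsilon>0$; let $n\ge h$ and $\delta_0x\ge2$. For $k>\delta_0x$ let $\mathcal D_k$ be the event that the proportion of $m\le k$ with $X_m^{(h)}=t$ differs from $\Pi_h(t)$ by more than $\epsilon$, and let $\mathcal E_\iota$ be the same event for the proportion among $m\in I_\iota$. The first proportion is a convex combination of the other two, so $\mathcal D_k\subset\mathcal E_1\cup\mathcal E_2$. Hoeffding's inequality (the mean of $N$ independent Bernoulli variables deviates from its expectation by more than $\epsilon$ with probability at most $2e^{-2\epsilon^2N}$) gives $\mathrm P(\mathcal E_\iota)\le2e^{-2\epsilon^2\lfloor k/2\rfloor}$. By Lemma~\ref{lem:D},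 $\mathrm P(\mathcal D_k,S_k=a)\le C\mu^{-n}e^{-c_\epsilon k}$, and with $\eta=c_\epsilon/2$,
\[
\sum_{k>\delta_0x}q_k\mathrm P(\mathcal D_k,S_k=a)\le C\mu^{-n}e^{-c_\epsilon\delta_0x/2}.
\]
Dividing by $U_n(a)\ge\mu^{-n}e^{-c_\epsilon\delta_0x/4}$ and using \eqref{eq:rep}, we get $\mathbb P(k_\varnothing>\delta_0x,\ |L_h(t)-\Pi_h(t)|>\epsilon\mid Z_{n+1}=a)\to0$. Lemma~\ref{lem:exch} now gives $\tau_n\to\tau^*$.

\emph{The ratios.} Let $h,k\ge1$ and $i=n+1-h\in[0,n]$. By the definition of $\zeta_i$ and Lemma~\ref{lem:C},
\[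
s_n^a\,\mathbb P_k(Z_{n+1-h}=a)=f_i(s_n)^k\,\mathrm P(S_{i,k}=a)\le C(RC_1)^k\mu^{-n}e^{-\kappa x/4}.
\]
Dividing by \eqref{eq:U} and using Lemma~\ref{lem:E} with $\varepsilon=\kappa/8$ gives $H_{n+1}(h,k)\le C(RC_1)^ke^{-\kappa x/8}\to0$. For $k=0$, $H_{n+1}(h,0)=0$ as soon as $a>0$.
\end{proof}

\subsection{Condition (G) is necessary}\label{sec:nec}

Assume (i). We study the measure $\tilde\omega(dw)=e^{\lambda_cw}\omega(dw)$, the analogue of $U_n$ in the limit $n\to\infty$. Convergence to $\tau^*$ fixes the conditional law of the degree of the first child of the root; comparing two possible values of this degree yields a convolution inequality, which prevents $\tilde\omega$ from being exponentially small on any long interval. A gap in the sequence $(q_k)$, on the other hand, makes $\tilde\omega$ exponentially small on a corresponding interval.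

\emph{Step 1: a uniform consequence of (i).} By Theorem~\ref{thm:some} the limit is $\tau^*$ for every high-regime sequence. Let $\ell_1<\ell_2$ be elements of $\operatorname{supp}p$, and for $\ell\in\{\ell_1,\ell_2\}$ let $\mathcal F_\ell$ be the event that the root has a first child and that this child has exactly $\ell$ children. It is determined by $\tau^{(2,\ell+1)}$ and has probability $p(\ell)r_2^\ell/R$ for $\tau^*$. Fix $\delta\in(0,1)$. There are $X$ and $n_X$ such that
\begin{equation}\label{eq:unif}
(1-\delta)\,p(\ell)\frac{r_2^\ell}R\le\mathbb P(\mathcal F_\ell\mid Z_n=a)\le(1+\delta)\,p(\ell)\frac{r_2^\ell}R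
\end{equation}
for $\ell\in\{\ell_1,\ell_2\}$, $n\ge n_X$ and all admissible $a\ge X\mu^n$. Otherwise we could choose successively indices $n(1)<n(2)<\cdots$ and admissible $a(i)\ge i\mu^{n(i)}$ violating \eqref{eq:unif}; using $a(i)$ at the index $n(i)$ and the sequence of Theorem~\ref{thm:some} at the other indices gives a high-regime sequence along which $\tau_n\not\to\tau^*$. Enlarging $X$, we assume that it is not an atom of $\omega$.

\emph{Step 2: passage to $W$.} Let $I\subset[X,\infty)$ be an interval whose endpoints are not atoms of $\omega$. Multiply \eqref{eq:unif} by $\mathbb P(Z_n=a)$, sum over $a\in\mu^nI$ and let $n\to\infty$; then $\mathbb P(Z_n\in\mu^nI)\to\omega(I)$ and $\mathbb P(\mathcal F_\ell,Z_n\in\mu^nI)\to\mathbb P(\mathcal F_\ell,W\in I)$. Let $\omega_2$ be the law of $\mu^{-2}W$, let $\upsilon$ be the sub-probability $\upsilon(\cdot)=\mathbb P(k_\varnothing\ge1,\ \mu^{-1}\sum_{m=2}^{k_\varnothing}W_m\in\cdot\,)$, and $\Gamma_\ell=\upsilon*\omega_2^{*\ell}$. On $\mathcal F_\ell$, $W=\mu^{-2}\sum_{m=1}^\ell W_{1m}+\mu^{-1}\sum_{m=2}^{k_\varnothing}W_m$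 with independent terms, so $\mathbb P(\mathcal F_\ell,W\in I)=p(\ell)\Gamma_\ell(I)$. Finite disjoint unions of such intervals $I$ form an algebra generating the Borel sets of $[X,\infty)$, so by the monotone class theorem
\begin{equation}\label{eq:meas}
(1-\delta)\frac{r_2^\ell}R\,\omega\le\Gamma_\ell\le(1+\delta)\frac{r_2^\ell}R\,\omega\qquad\text{as measures on }[X,\infty).
\end{equation}
Let $D=\ell_2-\ell_1$ and $\Gamma=\Gamma_{\ell_1}$, so that $\Gamma_{\ell_2}=\Gamma*\omega_2^{*D}$. The lower bound for $\ell_1$ and the upper bound for $\ell_2$ give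
\begin{equation}\label{eq:conv}
\Gamma\ge\frac{1-\delta}{1+\delta}\,r_2^{-D}\,\Gamma*\omega_2^{*D}\qquad\text{on }[X,\infty).
\end{equation}

\emph{Step 3: a lower bound for $\tilde\omega$.} We tilt \eqref{eq:conv} so that the convolution kernel becomes a probability. By \eqref{eq:lambda}, $\int e^{\lambda_cw}\omega_2(dw)=\varphi(\lambda/\mu)=r_2$, so the exponent $\lambda_c$ compensates the factor $r_2^{-D}$ exactly, and a slightly larger exponent compensates the factor due to $\delta$. Let $\eta>0$ with $(\lambda_c+\eta)\mu^{-2}<\lambda_c$. Then $r_2^{-D}\varphi((\lambda_c+\eta)\mu^{-2})^D\in(1,\infty)$, so we can choose $\delta\in(0,1)$, and then $X$ as in Step 1, such that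
\[
\varpi(dw)=\frac{1-\delta}{1+\delta}\,r_2^{-D}e^{(\lambda_c+\eta)w}\,\omega_2^{*D}(dw)
\]
is a probability on $[0,\infty)$. Its mean $m_\eta$ is finite by \eqref{eq:lambda} and positive. Let $\hat\Gamma(dw)=e^{(\lambda_c+\eta)w}\Gamma(dw)$, a locally finite measure on $[0,\infty)$. Multiplication by an exponential commutes with convolution, so \eqref{eq:conv} becomes $\hat\Gamma\ge\hat\Gamma*\varpi$ on $[X,\infty)$. Let $\Gamma^\circ$ be the restriction of $\hat\Gamma$ to $[X,X']$; it is nonzero for $X'$ large, by \eqref{eq:meas} and because $W$ is unbounded. Then $\hat\Gamma\ge\Gamma^\circ*\varpi^{*i}$ on $[0,\infty)$ for all $i\ge0$. This holds for $i=0$; and if it holds for $i$, then $\hat\Gamma\ge\hat\Gamma*\varpi\ge\Gamma^\circ*\varpi^{*(i+1)}$ on $[X,\infty)$, while the last measure vanishes on $[0,X)$.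

Let $\varepsilon'\in(0,1)$, $J_y=[(1-\varepsilon')y,(1+\varepsilon')y]$ and $i=\lfloor y/m_\eta\rfloor$. By the weak law of large numbers, $\varpi^{*i}$ gives mass at least $\frac12$ to $[(1-\frac{\varepsilon'}2)y,(1+\frac{\varepsilon'}2)y]$ for large $y$, and adding a point of $[X,X']$ keeps us in $J_y$ when $X'\le\varepsilon'y/2$. So $\hat\Gamma(J_y)\ge\frac12\Gamma^\circ([X,X'])>0$. By the upper bound in \eqref{eq:meas}, $\hat\Gamma(J_y)\le2r_2^{\ell_1}R^{-1}e^{2\eta y}\tilde\omega(J_y)$ once $J_y\subset[X,\infty)$. We conclude that for all $\varepsilon'\in(0,1)$ and all small $\eta>0$,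
\begin{equation}\label{eq:lower}
\tilde\omega\bigl([(1-\varepsilon')y,(1+\varepsilon')y]\bigr)\ge e^{-3\eta y}\qquad\text{for all large }y .
\end{equation}

\emph{Step 4: a gap contradicts \eqref{eq:lower}.} Let $\hat S_k$ be a sum of $k$ independent variables with law $e^{\lambda w}\omega(dw)/R$, which has mean $\mathfrak m=(\log\varphi)'(\lambda)>0$ and moment generating function $\hat M(\vartheta)=\varphi(\lambda+\vartheta)/R$, finite near $0$ and at least $1$ for $\vartheta\ge0$. Since $\lambda_cW=\lambda\sum_{m\le k_\varnothing}W_m$,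
\[
\tilde\omega(I)=\sum_kp(k)\,\mathbb E_k\bigl[e^{\lambda W};W\in\mu I\bigr]=\sum_kq_k\,\mathrm P(\hat S_k\in\mu I).
\]
Suppose that (G) fails: there are $\varepsilon>0$ and $x_j\to\infty$ with $q_k<e^{-\varepsilon k}$ for all integers $k\in[x_j,(1+\varepsilon)x_j]$. We aim at the middle of the gap. Let $y_j=(1+\frac\varepsilon2)x_j\mathfrak m/\mu$ and $I_j=[(1-\varepsilon')y_j,(1+\varepsilon')y_j]$, with $\varepsilon'\in(0,1)$ so small that $(1-\varepsilon')(1+\frac\varepsilon2)\ge1+\frac\varepsilon4$ and $1-\varepsilon'':=(1+\varepsilon')(1+\frac\varepsilon2)/(1+\varepsilon)<1$. Since $(\log\hat M)(0)=0$ and $(\log\hat M)'(0)=\mathfrak m$, there are $\vartheta,c>0$ with $e^{-\vartheta(1+\varepsilon/4)\mathfrak m}\hat M(\vartheta)\le e^{-2c}$ and $e^{\vartheta(1-\varepsilon'')\mathfrak m}\hat M(-\vartheta)\le e^{-2c}$.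

If $k<x_j$, then $\hat S_k\in\mu I_j$ forces $\hat S_k\ge(1+\frac\varepsilon4)\mathfrak mx_j$, and by Markov's inequality and $\hat M(\vartheta)^k\le\hat M(\vartheta)^{x_j}$ this has probability at most $e^{-2cx_j}\le e^{-c(k+x_j)}$. If $k>(1+\varepsilon)x_j$, it forces $\hat S_k\le(1-\varepsilon'')\mathfrak mk$, which has probability at most $e^{-2ck}\le e^{-c(k+x_j)}$. For the remaining $k$ we use $q_k<e^{-\varepsilon k}$. With $q_k\le Ce^{ck/2}$ for all $k$,
\[
\tilde\omega(I_j)\le C\sum_ke^{ck/2}e^{-c(k+x_j)}+\sum_{k\ge x_j}e^{-\varepsilon k}\le Ce^{-c'x_j},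
\]
where $c'=\min(c,\varepsilon)$ depends only on $p,\varepsilon,\varepsilon'$. Since $y_j$ is a fixed multiple of $x_j$, this contradicts \eqref{eq:lower} when $3\eta(1+\frac\varepsilon2)\mathfrak m/\mu<c'$. Hence (G) holds, and Theorem~\ref{thm:criterion} is proved.

\begin{thebibliography}{9}

\bibitem{AD} Romain Abraham and Jean-Fran\c{c}ois Delmas, \emph{Asymptotic properties of expansive Galton-Watson trees}, arXiv:1712.04650 (2017).

\bibitem{Feller} Feller, Volume II, Section XV.5, Theorem 2.

\end{thebibliography}
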